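\title{Deleting a vertex changes a Ramsey number by at most a polylogarithmic factor}

\begin{abstract}
Let $f(n)$ be the largest value of $r(G)/r(G-v)$, where $G$ is a graph on $n+1$ vertices, $v$ is a vertex of $G$, and $r$ is the two-color Ramsey number. We prove that $f(n)=O((\log n)^9)$. This disproves the conjecture that $f(n)\ge n^c$ for some $c>0$ and all large $n$, and with the known lower bound $f(n)=\Omega(\log n)$ it gives $f(n)=(\log n)^{\Theta(1)}$. The proof reduces the problem to colorings in which one color has small maximum degree and then embeds $G$ in the other color by a form of dependent random choice that can be iterated.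
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Graphs are finite and simple, a \emph{coloring} is a coloring of the edges of a complete graph in red and blue, and a \emph{copy} of a graph is a subgraph isomorphic to it, not necessarily induced. Logarithms are to base $2$. The \emph{Ramsey number} $r(G)$ is the least $N$ such that every coloring of $K_N$ contains a monochromatic copy of $G$. Deleting a vertex cannot increase it. To measure how much a deletion can decrease it, define for $n\ge1$
\[
 f(n)=\max\left\{\frac{r(G)}{r(G-v)} : G\text{ is a graph on } n+1 \text{ vertices and } v\in V(G)\right\}.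
\]

A typical deletion is cheap. Recall the classical bound $r(K_t)\le\binom{2t-2}{t-1}\le 4^{t-1}$. If we remove the vertices of $G$ one at a time until a single vertex is left, the $n$ ratios that occur have product $r(G)\le r(K_{n+1})\le 4^n$, so their geometric mean is at most $4$. Even a vertex that carries all the edges may be cheap: $r(K_{1,n})\le 2n$, because a vertex of $K_{2n}$ has $n$ edges of one color, while the empty graph on $n$ vertices has Ramsey number $n$. One might guess that $f$ is bounded. The following known lower bound, which we prove for completeness, shows that it is not. We write $K_1*H$ for the \emph{cone} over $H$: the graph $H$ together with one new vertex, the \emph{apex}, joined to all vertices of $H$.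

\begin{proposition}\label{prop:lower}
For all $n\ge4$ we have $f(n)>\frac12\log n-1$.
\end{proposition}

\begin{proof}
Let $t=\lfloor\frac12\log n\rfloor\ge1$, let $H$ consist of $K_t$ and $n-t$ isolated vertices, and let $G=K_1*H$. Since $r(K_t)\le4^t\le n$, every coloring of $K_n$ contains a monochromatic $K_t$, and the remaining $n-t$ vertices complete it to a copy of $H$. So $r(H)=n$. Now split the vertices of $K_{tn}$ into $t$ classes of size $n$, and color edges inside classes red and edges between classes blue. There is no red $G$, because $G$ is connected and has $n+1$ vertices. There is no blue $G$, because the blue graph is $t$-partite and $G$ contains $K_{t+1}$. Hence $r(G)>tn=t\,r(H)$, and $f(n)>t>\frac12\log n-1$.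
\end{proof}

It is known that $\Omega(\log n)\le f(n)\le O(\sqrt{n\log n})$. The problem that we address, posed in~\cite{Wig}, is to prove or disprove the following conjecture: \emph{there is some $c>0$ such that $f(n)\ge n^c$ for all sufficiently large $n$.}

Here is a reason to believe it. We shall see in Section~\ref{sec:reduction} that a greedy argument gives $r(G)/r(G-v)=O(1+\log r(G-v))$. The example above meets this bound up to a constant factor, but there $r(G-v)$ is as small as it can be, namely $n$. For dense graphs $\log r(G-v)$ is a power of $n$, and an example that came close to the greedy bound in that range would prove the conjecture. There is no such example.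

\begin{theorem}\label{thm:main}
For $n\ge1$ let $k(n)=2^{54}\bigl(\lceil\log(5(n+1))\rceil+1\bigr)^9$.
\begin{enumerate}
\item[(a)] If $G$ has $n+1$ vertices and $v\in V(G)$, then $r(G)\le k(n)\,r(G-v)$.
\item[(b)] If $G$ has $n+1$ vertices and $S\subsetneq V(G)$, then $r(G)\le k(n)^{|S|}\,r(G-S)$.
\item[(c)] For all $n\ge4$ we have $\frac12\log n-1<f(n)\le k(n)$.
\end{enumerate}
Thus $f(n)=O((\log n)^9)$ and $f(n)=(\log n)^{\Theta(1)}$. In particular, for every $c>0$ we have $f(n)<n^c$ for all large $n$, and the conjecture is false.
\end{theorem}

We have not tried to optimize the exponent $9$; the correct power of $\log n$, between $1$ and $9$, is not determined here.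

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to an embedding theorem for colorings with small red degrees. Section~\ref{sec:bipartite} shows the main idea of its proof on bipartite graphs, Sections~\ref{sec:dense} and~\ref{sec:split} prepare the coloring and the graph for the general case, and Section~\ref{sec:proof} puts the pieces together.

We use Markov's inequality in the following form: if a nonnegative function on a finite set has average at most $\alpha$, and $t>0$, then it exceeds $t\alpha$ on at most a $1/t$ fraction of the set. The letter $e$ without a subscript is Euler's number.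

\section{Reduction to colorings with small red degrees}\label{sec:reduction}

Let $H=G-v$. Then $G\subseteq K_1*H$, so it suffices to bound $r(K_1*H)$ in terms of $r(H)$. Write $N_R(x)$ and $N_B(x)$ for the red and blue neighborhoods of $x$. If a coloring has no monochromatic cone over $H$, then $N_R(x)$ contains no red $H$. It may well contain a blue $H$, so this alone does not bound its size by $r(H)$. The intersection of a red neighborhood with a blue neighborhood, however, contains $H$ in neither color, and this is very restrictive.

\begin{lemma}\label{lem:sparse}
Let $H$ be a graph, $R=r(H)$ and $N\ge2$. If a coloring of $K_N$ has no monochromatic copy of $K_1*H$, then all red degrees are at most $3R-2$, or all blue degrees are at most $3R-2$.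
\end{lemma}

\begin{proof}
For all vertices $x,y$ the set $N_R(x)\cap N_B(y)$ contains no red $H$ and no blue $H$, so
\begin{equation}\label{eq:cross}
|N_R(x)\cap N_B(y)|\le R-1 .
\end{equation}
Fix a vertex $x_0$ and put $S=N_R(x_0)$ and $S'=N_B(x_0)$. By \eqref{eq:cross}, each vertex of $S'$ has at most $R-1$ blue neighbors in $S$, and each vertex of $S$ has at most $R-1$ red neighbors in $S'$. Counting the edges between $S$ and $S'$ by color gives
\[
|S||S'|\le(R-1)(|S|+|S'|)\le2(R-1)\max(|S|,|S'|),
\]
and the maximum is positive since $N\ge2$. So $\min(|S|,|S'|)\le2(R-1)$. If $|S|\le2(R-1)$, then every vertex $y$ satisfies, by \eqref{eq:cross} again,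
\[
|N_R(y)|\le|S|+1+|N_R(y)\cap S'|\le 2(R-1)+1+(R-1)=3R-2 .
\]
If $|S'|\le2(R-1)$, exchange the colors.
\end{proof}

The coloring in Proposition~\ref{prop:lower} is of this kind, with red degree $R-1$. So suppose that red is the sparse color; we want the cone in blue. How hard this is depends on the density of the cone, and the density is limited by $R$. The \emph{maximum average degree} $\operatorname{mad}(F)$ is the largest average degree of a nonempty subgraph of $F$.

\begin{lemma}\label{lem:mad}
For every nonempty graph $H$ we have $\operatorname{mad}(K_1*H)\le2\log r(H)+4$.
\end{lemma}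

\begin{proof}
Let $J\subseteq H$ have $s$ vertices, $e_J$ edges and average degree $2e_J/s=\operatorname{mad}(H)$. In a uniformly random coloring of $K_M$ there are at most $M^s$ injective maps $V(J)\to V(K_M)$, and each gives a red copy with probability $2^{-e_J}$ and a blue copy with the same probability. If $M<2^{(e_J-1)/s}$, then $2M^s2^{-e_J}<1$, so some coloring of $K_M$ has no monochromatic $J$ and hence no monochromatic $H$. Therefore $r(H)\ge2^{(e_J-1)/s}\ge2^{\operatorname{mad}(H)/2-1}$, that is, $\operatorname{mad}(H)\le2\log r(H)+2$. A subgraph of $K_1*H$ that consists of the apex and $s'$ further vertices has at most $\operatorname{mad}(H)s'/2+s'$ edges, so its average degree is at most $(\operatorname{mad}(H)+2)s'/(s'+1)\le\operatorname{mad}(H)+2$.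
\end{proof}

\begin{lemma}[greedy embedding]\label{lem:greedy}
Let $F$ have $m$ vertices and $\operatorname{mad}(F)\le a$. If all red degrees in a coloring of $K_N$ are at most $\Delta$ and $N\ge a\Delta+m$, then there is a blue copy of $F$.
\end{lemma}

\begin{proof}
Every nonempty subgraph of $F$ has a vertex of degree at most $a$. Removing such vertices one after another and reversing the order, we obtain an order of $V(F)$ in which every vertex has at most $a$ earlier neighbors. Embed the vertices in this order. The next vertex must avoid the at most $a\Delta$ red neighbors of the images of its earlier neighbors and the at most $m-1$ vertices already used, and $a\Delta+m-1<N$.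
\end{proof}

Let $H$ have $n\ge1$ vertices and $R=r(H)\ge n$. The three lemmas give the greedy bound
\begin{equation}\label{eq:greedy}
r(K_1*H)\le kR\qquad\text{for every integer } k\ge6\log R+14 .
\end{equation}
Indeed, if a coloring of $K_{kR}$ had no monochromatic cone, we could assume by Lemma~\ref{lem:sparse} that red degrees are below $3R$, and Lemma~\ref{lem:greedy} would apply with $a=2\log R+4$ and $m=n+1\le2R$, because $3aR+2R=(6\log R+14)R$.

This settles the case in which $\log R$ is polylogarithmic in $n$. When $R$ is larger the greedy argument is wasteful, but then $N$ is so large compared with $n$ that we can afford to discard all but a small power of the vertices. The next theorem exploits this. Its point is that the admissible red density $\kappa$ depends on the number of vertices of $F$ only, whereas Lemma~\ref{lem:greedy} needs a density of order $1/\operatorname{mad}(F)$, which may be $1/\log N$.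

\begin{theorem}[embedding theorem]\label{thm:embed}
Let $m\ge2$, $p=\lceil\log(5m)\rceil$ and $\kappa=2^{-52}(p+1)^{-9}$. Let $N$ be an integer with $\log N\ge8(p+5)^2$, and let $F$ be a graph on $m$ vertices with $\operatorname{mad}(F)\le4\log N$. Then every coloring of $K_N$ in which all red degrees are at most $\kappa N-1$ contains a red $K_m$ or a blue copy of $F$.
\end{theorem}

The red alternative cannot be dropped. Let $N$ be a multiple of the integer $1/\kappa$, take $1/\kappa$ disjoint red cliques of size $\kappa N$, and color all other edges blue. The red degrees are $\kappa N-1$ and there is no blue $K_{1/\kappa+1}$; yet $K_{1/\kappa+1}$ padded with isolated vertices is an admissible $F$ as soon as $m>1/\kappa$ and $4\log N\ge1/\kappa$.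

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:embed}]
(a) Let $H=G-v$, $R=r(H)$, $F=K_1*H$, $m=n+1$, $p=\lceil\log(5m)\rceil\ge4$, $k=k(n)=2^{54}(p+1)^9$ and $N=kR$. We show that $r(F)\le N$.

If $\log R<8(p+5)^2$, then $6\log R+14<48(p+5)^2+14\le 192(p+1)^2+14\le k$, and \eqref{eq:greedy} applies.

Let $\log R\ge8(p+5)^2$, and suppose that a coloring of $K_N$ has no monochromatic $F$. By Lemma~\ref{lem:sparse}, after exchanging the colors if necessary, all red degrees are at most $3R-2\le4R-1=\kappa N-1$, since $\kappa k=4$. Moreover $\log N\ge\log R\ge8(p+5)^2$, and $\operatorname{mad}(F)\le2\log N+4\le4\log N$ by Lemma~\ref{lem:mad}. Theorem~\ref{thm:embed} gives a blue $F$ or a red $K_m$, and $K_m$ contains $F$. This is a contradiction.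

(b) Delete the vertices of $S$ one at a time. Since $S\ne V(G)$, each deletion is from a graph with $n'+1$ vertices, where $1\le n'\le n$, and by (a) it costs a factor of at most $k(n')\le k(n)$.

(c) Combine (a) with Proposition~\ref{prop:lower}.
\end{proof}

\section{Test samples and the bipartite case}\label{sec:bipartite}

From now on $V$ is the vertex set of a colored $K_N$ with $N\ge2$, and $\ell=\log N$. Two vertices $x,y\in V$ \emph{conflict} if $x=y$ or $xy$ is red; these are the pairs that cannot be the image of an edge of $F$. The degree hypothesis of Theorem~\ref{thm:embed} says that every vertex conflicts with at most $\kappa N$ vertices. For $Q\subseteq V$, let $B(Q)$ be the set of vertices that conflict with no vertex of $Q$. This is the common blue neighborhood of $Q$, and $B(\emptyset)=V$. We write $B(x)=B(\{x\})$.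

A vertex of $F$ whose earlier neighbors sit on a set $Q$ must be placed in $B(Q)$. If $|Q|$ is about $\ell$ and $\ell>1/\kappa$, the red neighborhoods of the vertices of $Q$ may cover $V$. So the earlier vertices must be placed in a set all of whose small subsets $Q$ have a large $B(Q)$, and we need a way to certify that $B(Q)$ is large for all these $Q$ at once. A short random sample is such a certificate.

\begin{lemma}[test sample]\label{lem:sample}
Let $T\subseteq V$ be nonempty, let $D,q$ be positive integers, and let $b\ge4$ be real with $bq>8\ell D$. Then there is a sequence $(z_1,\dots,z_q)\in T^q$ with the following property: if $Q\subseteq V$, $|Q|\le D$, and $z_t\in B(Q)$ for at least $q/2$ indices $t$, then $|T\cap B(Q)|\ge2^{-b}|T|$.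
\end{lemma}

\begin{proof}
Choose $z_1,\dots,z_q$ independently and uniformly from $T$. Fix $Q$ with $|T\cap B(Q)|<2^{-b}|T|$. For a given set of $\lceil q/2\rceil$ indices, the probability that all the corresponding $z_t$ lie in $B(Q)$ is at most $2^{-bq/2}$, and there are at most $2^q$ such index sets. The number of $Q$ with $|Q|\le D$ is at most $(N+1)^D\le N^{2D}=2^{2\ell D}$. So the property fails with probability at most $2^{2\ell D+q-bq/2}$, and this is less than $1$ because $q\le bq/4$ and $2\ell D<bq/4$.
\end{proof}

It remains to find many vertices that are blue to the \emph{same} majority of the sample. A typical vertex conflicts with few sample points, and there are few small sets of sample points, so the pigeonhole principle does this.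

\begin{lemma}[popular pattern]\label{lem:pattern}
Let $U$ be a nonempty finite set, let $I$ be a set with at most $M$ elements, where $M$ is a positive integer, and let $0<x\le1$. Suppose that sets $Y(u)\subseteq I$, $u\in U$, have average size at most $xM/2$. Then there is $S\subseteq I$ with $|S|\le xM$ such that $Y(u)=S$ for at least $\frac12(e/x)^{-xM}|U|$ elements $u\in U$.
\end{lemma}

\begin{proof}
By Markov's inequality, $|Y(u)|\le xM$ for at least half of the $u\in U$. The number of subsets of $I$ of size at most $xM$ is at most
\[
\sum_{s\le xM}\binom Ms\le x^{-xM}\sum_{s\le xM}\binom Ms x^s\le x^{-xM}(1+x)^M\le(e/x)^{xM}.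
\]
Let $S$ be the most frequent value among the $Y(u)$ of size at most $xM$.
\end{proof}

These two lemmas already beat the greedy bound for bipartite graphs: an absolute constant red density suffices, where Lemma~\ref{lem:greedy} would ask for a density of order $1/\ell$. The following proposition is not used later, but its proof is the model for Section~\ref{sec:proof}.

\begin{proposition}\label{prop:bip}
Suppose that every vertex of $V$ conflicts with at most $2^{-14}N$ vertices. Let $F$ be a bipartite graph on $m\le\sqrt N$ vertices with classes $F_1,F_2$, such that every vertex of $F_2$ has degree at most $8\ell$. Then there is a blue copy of $F$.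
\end{proposition}

\begin{proof}
Every vertex conflicts with itself, so $\ell\ge14$. Let $D=\lfloor8\ell\rfloor$, $q=17D$ and $b=\ell/2$. Then $b\ge4$ and $bq>8\ell D$; let $(z_1,\dots,z_q)\in V^q$ be given by Lemma~\ref{lem:sample} with $T=V$. For $u\in V$ let $Y(u)$ be the set of $t$ such that $z_t$ conflicts with $u$. Each $t$ lies in $Y(u)$ for at most $2^{-14}N$ vertices $u$, so the average of $|Y(u)|$ is at most $2^{-14}q$. Apply Lemma~\ref{lem:pattern} with $M=q$ and $x=2^{-13}$. Since $xq\log(e/x)\le2^{-13}\cdot136\ell\cdot15\le\ell/4$, we get a set $S$ of fewer than $q/2$ indices and a set $T_1$ of at least $\frac12N^{3/4}\ge\sqrt N$ vertices $u$ with $Y(u)=S$.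

If $Q\subseteq T_1$ and $|Q|\le D$, then $z_t\in B(Q)$ for all $t\notin S$, and therefore $|B(Q)|\ge2^{-\ell/2}N=\sqrt N\ge m$. Map $F_1$ injectively into $T_1$ in any way. Then map the vertices of $F_2$ one at a time: each has at least $m$ vertices blue to the images of all its neighbors, and at most $m-1$ vertices are used.
\end{proof}

For a general $F$ we split $V(F)$ into parts $F_1,\dots,F_L$ and look for target sets $T_1,\dots,T_L$ such that small subsets of $T_1\cup\dots\cup T_{j-1}$ have many common blue neighbors \emph{in $T_j$}. The price is that $\kappa$ becomes a negative power of $L$. If the parts had to be independent sets, $L$ would be at least the chromatic number of $F$, which can be of order $\ell$, and nothing would be gained over the greedy bound. So we take $L$ polylogarithmic in $m$ and allow some edges inside the parts. To embed these edges, we need blue edges inside each target, and the example after Theorem~\ref{thm:embed} shows that only the absence of a red $K_m$ can provide them.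

\section{Dense sets}\label{sec:dense}

Let $e_B(X,Y)$ be the number of blue edges between disjoint sets $X,Y$, and $e_B(X)$ the number of blue edges inside $X$. For $0<\delta,\sigma\le1$, a set $W\subseteq V$ is \emph{$(\delta,\sigma)$-dense} if
\[
e_B(X,Y)\ge\delta|X||Y|\quad\text{for all disjoint } X,Y\subseteq W \text{ with } |X|,|Y|\ge\sigma|W| .
\]
A set that is not dense contains two large subsets with almost only red edges between them. If this goes on inside both subsets, and so on for $p$ generations, then one vertex from each of the $2^p$ final subsets gives an almost red clique.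

\begin{lemma}\label{lem:finddense}
Let $m,p$ be positive integers with $2^p\ge5m$, let $\delta=2^{-p}$ and $0<\sigma\le1$. If there is no red $K_m$, then every $U\subseteq V$ with $|U|\ge(2/\sigma)^p$ contains a $(\delta,\sigma)$-dense set of size at least $(\sigma/2)^p|U|$.
\end{lemma}

\begin{proof}
We prove by induction on $i\ge0$: \emph{if $|U|\ge(2/\sigma)^i$ and $U$ has no dense subset of size at least $(\sigma/2)^i|U|$, then there is $X\subseteq U$ with $|X|=2^i$ and $e_B(X)\le2\delta4^i$.}

For $i=0$ take a single vertex. Let $i\ge1$. The set $U$ itself is not dense, so there are disjoint $P,P'\subseteq U$ of size at least $\sigma|U|$ with $e_B(P,P')<\delta|P||P'|$. The induction hypothesis applies to every $U'\subseteq U$ with $|U'|\ge\sigma|U|/2$: we have $|U'|\ge(2/\sigma)^{i-1}$, and a subset of $U'$ of size at least $(\sigma/2)^{i-1}|U'|\ge(\sigma/2)^i|U|$ is not dense.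

By Markov's inequality, at least half of the vertices of $P$ have at most $2\delta|P'|$ blue neighbors in $P'$. Among them the hypothesis gives $X_1$ with $|X_1|=2^{i-1}$ and $e_B(X_1)\le2\delta4^{i-1}$. Now $e_B(X_1,P')\le2\delta|X_1||P'|$, so at least half of the vertices of $P'$ have at most $4\delta|X_1|$ blue neighbors in $X_1$. Among them the hypothesis gives $X_2$ with $|X_2|=2^{i-1}$ and $e_B(X_2)\le2\delta4^{i-1}$. The set $X=X_1\cup X_2$ has $2^i$ vertices and
\[
e_B(X)\le2\cdot2\delta4^{i-1}+4\delta|X_1||X_2|=8\delta4^{i-1}=2\delta4^i .
\]

If the lemma failed for $U$, the case $i=p$ would give $X$ with $|X|=2^p$ and $e_B(X)\le2\cdot2^p$, so the blue graph on $X$ would have average degree at most $4$. By Tur\'an's theorem, a graph with $s$ vertices and average degree $\bar d$ has an independent set of size at least $s/(\bar d+1)$. An independent set of the blue graph is a red clique, and $2^p/5\ge m$.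
\end{proof}

Inside a dense set a graph of small maximum degree can be embedded vertex by vertex, even if every vertex is confined to a prescribed list. Each embedded neighbor shrinks a list by a factor $\delta/2$, so the degree enters exponentially.

\begin{lemma}\label{lem:usedense}
Let $W$ be $(\delta,\sigma)$-dense with $w=|W|$ and $\sigma w\ge1$. Let $J$ be a graph with at most $m$ vertices and maximum degree at most $d$, where $d\ge0$ is real, and for each $h\in V(J)$ let $C_h\subseteq W$ satisfy $|C_h|\ge4m\sigma w\,(2/\delta)^d$. Then there is an injective map $\varphi$ with $\varphi(h)\in C_h$ for all $h$ that sends the edges of $J$ to blue edges.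
\end{lemma}

\begin{proof}
Embed the vertices one at a time. When $h$ is placed at $x$, replace $C_{h'}$ by $C_{h'}\cap B(x)$ for every neighbor $h'$ of $h$ that is not yet embedded; then the current list of a vertex is always blue to the images of its embedded neighbors. We choose the images so that each replacement keeps at least a $\delta/2$ fraction of the list. A list is replaced at most $d$ times, so at all times
\begin{equation}\label{eq:list}
|C_{h'}|\ge4m\sigma w .
\end{equation}

Suppose that $h$ is next, and let $h'$ be a neighbor of $h$ that is not yet embedded. Call $x\in C_h$ \emph{bad for $h'$} if $|C_{h'}\cap B(x)|<\frac\delta2|C_{h'}|$. Fewer than $\sigma w$ vertices are bad for $h'$. Otherwise let $X$ be a set of $\lceil\sigma w\rceil\le2\sigma w$ bad vertices and $Y=C_{h'}\setminus X$. By \eqref{eq:list}, $|Y|\ge|C_{h'}|/2\ge\sigma w$, and each $x\in X$ has fewer than $\frac\delta2|C_{h'}|\le\delta|Y|$ blue neighbors in $Y$. So $e_B(X,Y)<\delta|X||Y|$, although $W$ is dense.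

Hence fewer than $m\sigma w$ vertices of $C_h$ are bad for some $h'$, and fewer than $m\le m\sigma w$ vertices are used. By \eqref{eq:list} some unused $x\in C_h$ is bad for no $h'$. Put $\varphi(h)=x$.
\end{proof}

\section{Splitting $F$ into few sparse parts}\label{sec:split}

Test samples handle vertices with at most $D$ neighbors in earlier parts, and Lemma~\ref{lem:usedense} handles a much smaller degree inside a part. But $F$ may have vertices of very large degree, such as the apex. These must come first, and bounded $\operatorname{mad}$ lets us arrange this with logarithmically many layers.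

\begin{lemma}\label{lem:split}
Let $F$ have $m\ge1$ vertices and $\operatorname{mad}(F)\le a$, where $a>0$. Let $L_0,L$ be positive integers with $L\ge(\lfloor\log m\rfloor+1)L_0$. Then $V(F)$ has a partition into possibly empty parts $F_1,\dots,F_L$ such that every $h\in F_j$ has at most $2a/L_0$ neighbors in $F_j$ and at most $2a$ neighbors in $F_1\cup\dots\cup F_{j-1}$.
\end{lemma}

\begin{proof}
Put $X_0=V(F)$. For $s\ge1$ let $A_s$ be the set of vertices of degree at most $2a$ in $F[X_{s-1}]$, and let $X_s=X_{s-1}\setminus A_s$. If $X_s\ne\emptyset$, then the degree sum of $F[X_{s-1}]$ is more than $2a|X_s|$ and at most $a|X_{s-1}|$, so $|X_s|<|X_{s-1}|/2$. Hence $X_M=\emptyset$ for $M=\lfloor\log m\rfloor+1$, since $2^M>m$.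

Partition each layer $A_s$ into $L_0$ parts so that the number of edges inside parts is minimal. Moving a vertex $h\in A_s$ to another part does not decrease this number, so $h$ has no more neighbors in its own part than in any other. As $h$ has at most $2a$ neighbors in $A_s\subseteq X_{s-1}$, it has at most $2a/L_0$ in its own part. List the parts of $A_M$ first, then those of $A_{M-1}$, and so on down to $A_1$, and add empty parts to reach $L$. The parts listed before the part of $h\in A_s$ lie in $A_s\cup\dots\cup A_M=X_{s-1}$, where $h$ has degree at most $2a$.
\end{proof}

\section{Proof of the embedding theorem}\label{sec:proof}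

Let $m,p,\kappa,N,F$ and the coloring be as in Theorem~\ref{thm:embed}, let $\ell=\log N$, and assume that there is no red $K_m$. We construct a blue copy of $F$. Note that $p\ge4$ and $\log m\le p-2$.

\subsection{Parameters}

One constraint dictates all choices. Lemma~\ref{lem:finddense} loses a factor $(\sigma/2)^p$, so $\log(1/\sigma)$ must be below $\ell/p$. On the other hand $\sigma$ must be smaller than the relative size of a list at the end of the embedding, and a list suffers three losses: the factor $\mu$ from the popular pattern, the factor $\beta=2^{-b}$ from the test sample, and the factor $(\delta/2)^d=2^{-d(p+1)}$ from Lemma~\ref{lem:usedense}. So $b$ is of order $\ell/p$, which with $D$ of order $\ell$ forces $q$ to be of order $\ell p$; and $d$ is of order $\ell/p^2$, which forces $L_0$ to be of order $p^2$ and $L$ of order $p^3$. We shall need $\kappa$ of order $L^{-3}$, and this is the origin of the exponent $9$. Precisely, let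
\[
L_0=2^{15}(p+1)^2,\quad L=(p+1)L_0,\quad d=\frac{8\ell}{L_0},\quad D=\lfloor8\ell\rfloor,\quad b=\frac{\ell}{8(p+1)},
\]
let $q$ be an integer with $512\,\ell(p+1)<q\le513\,\ell(p+1)$, and let
\[
\delta=2^{-p},\quad\beta=2^{-b},\quad\mu=\tfrac12(2eL^2)^{-q/(2L)},\quad\sigma=\Bigl(\frac\delta2\Bigr)^{d}\frac{\beta\mu}{16m}.
\]
Then $\kappa=1/(128L^3)$. The conditions of Lemma~\ref{lem:sample} hold:
\begin{equation}\label{eq:bq}
b\ge\frac{(p+5)^2}{p+1}\ge4,\qquad bq>64\ell^2\ge8\ell D .
\end{equation}
\emph{Dense} means $(\delta,\sigma)$-dense from now on. The lower bound on $\log N$ is used only in \eqref{eq:bq} and in the next lemma.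

\begin{lemma}\label{lem:param}
We have $(2/\sigma)^{p+1}\le N$.
\end{lemma}

\begin{proof}
By the definitions, $\log(2/\sigma)=(6+\log m)+d(p+1)+b+\frac{q}{2L}\log(2eL^2)$. Let $y=p+1\ge5$. We multiply by $y$ and show that each of the four terms is at most $\ell/8$. First, $y(6+\log m)\le(p+1)(p+4)\le(p+5)^2\le\ell/8$. Second, $y^2d=8\ell/2^{15}$. Third, $yb=\ell/8$. For the fourth term, $\log y\le y/2$ gives $\log(2eL^2)<33+6\log y\le33+3y\le10y$, and so
\[
y\cdot\frac q{2L}\log(2eL^2)\le\frac{513\,\ell y^2}{2^{16}y^3}\cdot10y=\frac{5130}{2^{16}}\,\ell<\frac\ell8 .
\]
Thus $(p+1)\log(2/\sigma)\le\ell/2\le\ell$.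
\end{proof}

\subsection{Dense sets with few conflicts between them}

Each part of $F$ will be embedded in a dense set. The dense sets from Lemma~\ref{lem:finddense} may be much smaller than $\kappa N$, so the degree hypothesis says nothing about a given pair of them: all edges between the two could be red. We therefore cover half of $V$ by dense sets and average. This is the only use of the degree hypothesis, and of the absence of a red $K_m$. For nonempty $X,Y\subseteq V$, let $\rho(X,Y)$ be the fraction of pairs $(x,y)\in X\times Y$ that conflict, and write $\rho(z,Y)=\rho(\{z\},Y)$.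

\begin{lemma}\label{lem:base}
There are dense sets $W_1,\dots,W_L$, not necessarily distinct, with $\sigma|W_j|\ge1$, and subsets $U_j\subseteq W_j$ with $|U_j|\ge|W_j|/2$, such that for every $i$ and every choice of vertices $z_j\in U_j$, $j>i$,
\begin{equation}\label{eq:base}
\sum_{j>i}\rho(z_j,U_i)\le\frac1{4L}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal W$ be a maximal family of pairwise disjoint dense sets of size at least $(\sigma/2)^pN/2$, and let $\Omega$ be its union. By Lemma~\ref{lem:param}, each $W\in\mathcal W$ has $\sigma|W|\ge(\sigma/2)^{p+1}N\ge1$, and $N/2\ge(2/\sigma)^p$. If $|V\setminus\Omega|\ge N/2$, then Lemma~\ref{lem:finddense} applied to $V\setminus\Omega$ would extend the family. So $|\Omega|\ge N/2$.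

Draw $2L$ members of $\mathcal W$ independently, each time taking $W$ with probability $|W|/|\Omega|$. For two different draws, the expected value of $\rho$ is
\[
\sum_{W,W'\in\mathcal W}\frac{|W||W'|}{|\Omega|^2}\rho(W,W')=\rho(\Omega,\Omega)\le\frac{\kappa N}{|\Omega|}\le2\kappa .
\]
So there is an outcome in which the sum of $\rho$ over all ordered pairs of different draws is at most $(2L)^2\cdot2\kappa=8L^2\kappa$. In this outcome fewer than $L$ draws have total $\rho$ to the other draws above $8L\kappa$. Let $W_1,\dots,W_L$ be $L$ of the remaining draws and $\rho_{ij}=\rho(W_i,W_j)$. Then $\sum_{j\ne i}\rho_{ij}\le8L\kappa$ for every $i$.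

We turn these averages into bounds for single vertices. Let
\[
U_j=\{z\in W_j:\rho(z,W_i)\le2L\rho_{ij}\text{ for all }i<j\}.
\]
The average of $\rho(z,W_i)$ over $z\in W_j$ is $\rho_{ij}$, so by Markov's inequality each $i<j$ excludes at most a $1/(2L)$ fraction of $W_j$, and $|U_j|\ge|W_j|/2$. For $z\in U_j$ and $i<j$ we get $\rho(z,U_i)\le\rho(z,W_i)|W_i|/|U_i|\le4L\rho_{ij}$. The sum in \eqref{eq:base} is therefore at most $4L\cdot8L\kappa=1/(4L)$.
\end{proof}

\subsection{Dependent random choice in $L$ rounds}

We now repeat the argument of Proposition~\ref{prop:bip}. The common neighborhoods are needed inside the target $T_j$, so the sample for $j$ must be drawn from $T_j$; and $T_i$ must be compatible with the samples for all $j>i$. Hence we work from $j=L$ downward.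

The natural attempt, to replace every earlier set by its common blue neighborhood with each new sample, breaks down for three parts. After the first sample, $U_1$ and $U_2$ have both shrunk to tiny subsets, and we have no control over the conflicts between two tiny subsets. Inequality \eqref{eq:base} survives if only \emph{one} side shrinks: it holds for arbitrary vertices $z_j\in U_j$, but only against the whole of $U_i$. So we shrink $U_i$ once, against all later samples together. The bound that \eqref{eq:base} gives for the total conflict density of all these sample points is $q/(4L)$, which may exceed $1$, so it does not provide even one vertex of $U_i$ that is blue to all of them. This is why Lemma~\ref{lem:sample} asks only for half of the sample and why Lemma~\ref{lem:pattern} is used.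

\begin{lemma}\label{lem:targets}
There are sets $T_j\subseteq U_j$ with $|T_j|\ge\mu|U_j|$ such that, for every $j$ and every $Q\subseteq T_1\cup\dots\cup T_{j-1}$ with $|Q|\le D$, we have $|T_j\cap B(Q)|\ge\beta|T_j|$.
\end{lemma}

\begin{proof}
For $i=L,L-1,\dots,1$, in this order, we define $T_i\subseteq U_i$, an index set $S_i$, and a sequence $Z_i=(z^i_1,\dots,z^i_q)\in T_i^q$. Suppose that this is done for all $j>i$. For $u\in U_i$ let
\[
Y_i(u)=\{(j,t): i<j\le L,\ 1\le t\le q,\ z^j_t\text{ conflicts with }u\}.
\]
By \eqref{eq:base}, applied for each $t$ to the vertices $z^j_t\in U_j$, the average of $|Y_i(u)|$ over $u\in U_i$ is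
\[
\sum_{t=1}^q\sum_{j>i}\rho(z^j_t,U_i)\le\frac q{4L}.
\]
Apply Lemma~\ref{lem:pattern} with $M=Lq$ and $x=1/(2L^2)$, so that $xM=q/(2L)$. It gives $S_i$ with $|S_i|\le q/(2L)$ such that $T_i=\{u\in U_i:Y_i(u)=S_i\}$ has size at least $\frac12(2eL^2)^{-q/(2L)}|U_i|=\mu|U_i|$. Let $Z_i\in T_i^q$ be a test sample for $T_i$ as in Lemma~\ref{lem:sample}, which applies by \eqref{eq:bq}.

Now let $Q\subseteq T_1\cup\dots\cup T_{j-1}$ with $|Q|\le D$. Each $u\in Q$ lies in some $T_i$ with $i<j$, and then $z^j_t$ conflicts with $u$ only if $(j,t)\in S_i$. So $z^j_t\in B(Q)$ unless $(j,t)\in S_1\cup\dots\cup S_{j-1}$, and this excludes at most $(L-1)\frac q{2L}<\frac q2$ indices $t$. The property of the sample $Z_j$ gives $|T_j\cap B(Q)|\ge\beta|T_j|$.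
\end{proof}

The excluded indices do not depend on $Q$: all vertices of $T_i$ conflict with the same sample points, so only the number $L$ of parts counts, not the size of $Q$. This is where the argument gains over the greedy one.

\subsection{The embedding}

The hypothesis $\operatorname{mad}(F)\le4\ell$ enters through Lemma~\ref{lem:split}, which we apply with $a=4\ell$; note that $\lfloor\log m\rfloor+1\le p+1=L/L_0$. We obtain parts $F_1,\dots,F_L$ such that every $h\in F_j$ has at most $d$ neighbors in $F_j$ and at most $D$ neighbors in earlier parts.

For $j=1,\dots,L$ we embed $F_j$ into $T_j$, keeping the map injective and all edges blue. Suppose that $F_1,\dots,F_{j-1}$ are embedded, and let $w=|W_j|$. For $h\in F_j$ let $Q_h$ be the image of the set of neighbors of $h$ in earlier parts. Then $|Q_h|\le D$ and $Q_h\subseteq T_1\cup\dots\cup T_{j-1}$. Since $|T_j|\ge\mu w/2$, Lemma~\ref{lem:targets} and the definition of $\sigma$ give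
\[
|T_j\cap B(Q_h)|\ge\beta\mu w/2=8m\sigma w\,(2/\delta)^d .
\]
Let $C_h$ be obtained from $T_j\cap B(Q_h)$ by removing all vertices used for earlier parts. (This is necessary because the sets $W_i$, and hence the targets, may overlap.) At most $m$ vertices are removed, and $m\le4m\sigma w\,(2/\delta)^d$ because $\sigma w\ge1$. So $|C_h|\ge4m\sigma w\,(2/\delta)^d$, and Lemma~\ref{lem:usedense}, applied to the dense set $W_j$ and the graph $J=F[F_j]$, embeds $F_j$ with each $h$ in $C_h$. The edges inside $F_j$ are blue by that lemma, the edges to earlier parts are blue because $C_h\subseteq B(Q_h)$, and no vertex is used twice. After $L$ steps we have a blue copy of $F$. This proves Theorem~\ref{thm:embed}, and with it Theorem~\ref{thm:main}. \qed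

\begin{thebibliography}{9}
\bibitem{Wig} Yuval Wigderson, \emph{Ramsey numbers upon vertex deletion}, arXiv:2208.11181 (2022).
\end{thebibliography}
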